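# Outer actions of $\mathrm{PSL}_2(\mathbf Q_p)$ on simple totally disconnected groups

## 1. Finite groups of outer automorphisms

Let $\mathscr S$ be the class of totally disconnected locally compact (t.d.l.c.) groups that are non-discrete, compactly generated and topologically simple. For a t.d.l.c. group $G$, the group $\mathrm{Aut}(G)$ of automorphisms of $G$ as a topological group carries the Braconnier topology: basic identity neighborhoods are the sets
$$\{\alpha\in\mathrm{Aut}(G):\ \alpha(x)x^{-1}\in V\text{ and }\alpha^{-1}(x)x^{-1}\in V\text{ for all }x\in C\},$$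
with $C\subseteq G$ compact and $V$ an identity neighborhood of $G$. This is a group topology. A topological group $H$ *acts faithfully and continuously by outer automorphisms on $G$* if there is a continuous injective homomorphism $\psi:H\to\mathrm{Aut}(G)$ with $\psi(H)\cap\mathrm{Inn}(G)=\{1\}$.

How complicated can such an $H$ be, when $G\in\mathscr S$? We begin with finite $H$, where there is no restriction at all.

**Proposition 1.1.** Let $H$ be a finite discrete group and $p$ a prime. There is an abstractly simple, locally pro-$p$ group $G\in\mathscr S$ on which $H$ acts faithfully and continuously by outer automorphisms.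

### Vocabulary

"Countable" means finite or countably infinite, and s.c. means second countable. For a set $\pi$ of primes, a profinite group is *pro-$\pi$* if the orders of its finite continuous quotients have all their prime divisors in $\pi$, and *prosolvable* if these quotients are solvable. A group is *locally pro-$\pi$* if it has an open pro-$\pi$ subgroup. For example $\mathbf Z_p$ is pro-$p$, and $\mathbf Q_p$ is locally pro-$p$. Closed subgroups, products and extensions of pro-$\pi$ groups are pro-$\pi$.

For a countable set $\Omega$, the group $\mathrm{Sym}(\Omega)$ has the *permutation topology*, in which the pointwise stabilizers of finite sets are a base of identity neighborhoods. If a closed subgroup $K\le\mathrm{Sym}(\Omega)$ has only finite orbits, then $K$ is a closed subgroup of the product of the finite groups $\mathrm{Sym}(\text{orbit})$, so $K$ is compact. Conversely a compact subgroup has finite orbits, since the orbit map $K\to\Omega$ is continuous into a discrete set.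

**Lemma 1.2.** Let $K$ be a profinite group with closed normal subgroups $K=K_0\ge K_1\ge\cdots$ and $\bigcap K_n=1$. If each $K_n$ has a continuous homomorphism to a pro-$\pi$ group with kernel $K_{n+1}$, then $K$ is pro-$\pi$.

*Proof.* Let $O\trianglelefteq K$ be open. By compactness $K_n\subseteq O$ for some $n$. The finite group $K/O$ has the normal series $K_iO/O$, $0\le i\le n$, whose factors $K_iO/K_{i+1}O$ are finite continuous quotients of $K_i/K_{i+1}$. This last group is isomorphic to a closed subgroup of a pro-$\pi$ group, so the factors are $\pi$-groups. $\square$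

### A group acting on a colored tree

The proof of Proposition 1.1 turns a permutation group $Q$ into a simple group acting on a tree, in such a way that the normalizer of $Q$ acts on the simple group. Think of $Q$ as finite on first reading. I state the construction in a form that does not need finiteness, because we shall use it again.

Fix a prime $p$, let $N=\mathrm{SL}_2(\mathbf F_p)$ and $Y=\mathbf F_p^2\setminus\{0\}$, so that $|Y|=p^2-1\ge3$. Then $N$ is transitive on $Y$. The stabilizer of $y\in Y$ consists of transvections and the identity and has order $p$ (for $y=(1,0)$ it is the group of upper unitriangular matrices). Transvections generate $\mathrm{SL}_2(\mathbf F_p)$, so $N$ is generated by its point stabilizers.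

**Proposition 1.3.** Let $\pi$ be a set of primes and $p\in\pi$. Let $\Omega$ be a countable set and $Q\le\mathrm{Sym}(\Omega)$ a closed subgroup such that:

- (Q1) every point stabilizer $Q_\omega$ is compact and pro-$\pi$;
- (Q2) $Q$ is generated by its point stabilizers;
- (Q3) $Q$ has no fixed point in $\Omega$;
- (Q4) $Q$ is compactly generated and has finitely many orbits on $\Omega$.

Let $H$ be a topological group and $\rho:H\to\mathrm{Sym}(\Omega)$ a continuous homomorphism such that $\rho(h)Q\rho(h)^{-1}=Q$ for all $h$, and $\rho(h)\in Q$ only for $h=1$. Then there are an abstractly simple, locally pro-$\pi$ group $G\in\mathscr S$ and a continuous injective homomorphism $\psi:H\to\mathrm{Aut}(G)$ with $\psi(H)\cap\mathrm{Inn}(G)=\{1\}$.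

*Proof.*

**Step 1: the tree and the group.** We define $G$ by restricting what its elements may do near each vertex. Let $\mathbb T$ be the biregular tree with type-1 vertices of valency $|\Omega|$ (at least $2$ by (Q3)) and type-2 vertices of valency $|Y|$. Color type-2 vertices by $\Omega$ and type-1 vertices by $Y$, by a map $c$ that restricts to a bijection $\mathrm{nb}(v)\to\Omega$ on the neighbors of each type-1 vertex $v$ and to a bijection $\mathrm{nb}(w)\to Y$ for each type-2 vertex $w$. Such a $c$ is built outward from a root: at each new vertex exactly one neighbor is already colored, and we extend to a bijection. For a type-preserving automorphism $g$ of $\mathbb T$ and a vertex $v$, the *local action* is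
$$\sigma(g,v)=c\circ g\circ(c|_{\mathrm{nb}(v)})^{-1},$$
a permutation of $\Omega$ or of $Y$. Clearly $\sigma(gg',v)=\sigma(g,g'v)\,\sigma(g',v)$. Put
$$G=\{g:\ \sigma(g,v)\in Q\ (v\text{ of type }1),\ \ \sigma(g,w)\in N\ (w\text{ of type }2)\}.$$
This is a group, and it is closed in $\mathrm{Sym}(V\mathbb T)$: if $g_i\to g$ then $\sigma(g_i,v)\to\sigma(g,v)$ pointwise, $Q$ is closed in $\mathrm{Sym}(\Omega)$, and $N$ is finite.

**Step 2: extension.** We show that every allowed local action occurs:
$$\text{for a vertex }v\text{ and }\varphi\in Q\text{ (type 1), resp. }\varphi\in N\text{ (type 2), some }g\in G\text{ has }gv=v,\ \sigma(g,v)=\varphi.\tag{1.1}$$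
Define $g$ on the star of $v$ by $\varphi$ and extend outward. At a new vertex $u$ with predecessor $u^-$, both $gu$ and $gu^-$ are known, and we need a local permutation in $Q$ (resp. $N$) carrying $c(u^-)$ to $c(gu^-)$. If $u$ has type 2, it exists because $N$ is transitive on $Y$. If $u$ has type 1, then $u^-$ has type 2, and either $u^-=v=gv$, where the identity works, or the predecessor of $u^-$ is of type 1 with local action in $Q$, and this local action carries $c(u^-)$ to $c(gu^-)$.

In particular, for $v$ of type 1 the group $G_v$ acts on $\mathrm{nb}(v)$ as $Q$ acts on $\Omega$. A vertex $u\ne v$ fixed by $G_v$ would give a fixed neighbor of $v$ on the path to $u$, contradicting (Q3). So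
$$v\text{ is the only vertex fixed by }G_v\qquad(v\text{ of type }1).\tag{1.2}$$
By (1.1) and transitivity of $N$, the group $G_w$ is transitive on $\mathrm{nb}(w)$ for $w$ of type 2. Hence $G$ is transitive on type-1 vertices.

**Step 3: $G$ is t.d.l.c. and locally pro-$\pi$.** We show that the stabilizer $G_e$ of an edge $e$, which is open, is compact and pro-$\pi$. For a vertex $u$ let $u^-$ be its neighbor toward $e$ (for an endpoint of $e$: the other endpoint). Elements fixing $u$ and $u^-$ act on $\mathrm{nb}(u)$ through $Q_{c(u^-)}$ or $N_{c(u^-)}$, which have finite orbits. So, by induction on the distance to $e$, every vertex has a finite $G_e$-orbit: the stabilizer of $u$ in $G_e$ has finite index and has finite orbits on $\mathrm{nb}(u)$. Being closed, $G_e$ is compact. Let $K_n$ be the pointwise stabilizer in $G_e$ of the vertices at distance at most $n$ from $e$. The map $g\mapsto(\sigma(g,u))_u$, with $u$ at distance exactly $n$ from $e$, is a continuous homomorphism from $K_n$ to a product of groups $Q_\omega$, $N_y$, with kernel $K_{n+1}$. These groups are pro-$\pi$, since $|N_y|=p\in\pi$. By Lemma 1.2, $G_e$ is pro-$\pi$.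 For $w$ of type 2, $G_w$ is compact too, because it contains some compact $G_e$ with finite index.

**Step 4: independence of branches.** This is the input for simplicity, and it also gives non-discreteness. Let $C$ be a finite or infinite path in $\mathbb T$ with at least one edge. For $x\in C$ the *branch* at $x$ is the set of vertices whose projection to $C$ is $x$. For each $x\in C$ let $g_x\in G$ fix $C$ pointwise. Let $g$ be the automorphism equal to $g_x$ on the branch at $x$, for every $x$. At a vertex $u$ in the branch at $x$, $g$ has the same local action as $g_x$: the neighbors of $u$ lie in the same branch, or $u=x$ and the remaining neighbors lie on $C$ and are fixed by both. So $g\in G$. This is property (P) of Tits.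

*Non-discreteness.* Let $B$ be a finite subtree. Choose a type-2 vertex $w\notin B$ and let $w^-$ be its neighbor toward $B$. Choose $1\ne\varphi\in N_{c(w^-)}$ and, by (1.1), $g\in G$ fixing $w$ with $\sigma(g,w)=\varphi$. Then $g$ fixes $w^-$. By independence for $C=\{w^-,w\}$, the automorphism that equals $g$ on the branch at $w$ and the identity on the branch at $w^-$ lies in $G$. It is non-trivial and fixes $B$ pointwise. So $G$ is not discrete, and edge stabilizers are non-trivial.

**Step 5: $G$ is abstractly simple.** We check the hypotheses of the following theorem of Tits (*Sur le groupe des automorphismes d'un arbre*, 1970, Thm 4.5): if a group of automorphisms of a tree has property (P), stabilizes no proper non-empty subtree and fixes no end, then the subgroup $G^+$ generated by the pointwise stabilizers of edges is trivial or simple.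

An invariant non-empty subtree that contains a type-1 vertex contains all of them, hence is everything. Otherwise it is a single type-2 vertex $w$, and for $v\in\mathrm{nb}(w)$ the group $G_v$ fixes $w$, contradicting (1.2). If an end is fixed, then $G_v$, for $v$ of type 1, fixes the ray from $v$ to that end, again contradicting (1.2). So $G^+$ is trivial or simple, and $G^+\ne1$ by Step 4.

It remains to see $G^+=G$. For $v$ of type 1, consider the surjection $G_v\to Q$, $g\mapsto\sigma(g,v)$. The preimage of $Q_{c(w)}$ is the edge stabilizer $G_{(v,w)}$. By (Q2), $G_v$ is generated by the $G_{(v,w)}$, $w\in\mathrm{nb}(v)$. For type 2 the same argument works with $N$. So $G^+$ contains all vertex stabilizers, hence is transitive on type-1 vertices (Step 2), hence is $G$.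

**Step 6: $G$ is compactly generated.** Fix $v$ of type 1 and $w\in\mathrm{nb}(v)$. Since $Q$ is compactly generated and $Q_{c(w)}$ is open, $Q$ is generated by $Q_{c(w)}$ and a finite set. Taking preimages, $G_v$ is generated by the compact group $G_{(v,w)}$ and a finite set. Let $w_1,\dots,w_r$ represent the $G_v$-orbits on $\mathrm{nb}(v)$, finite in number by (Q4). Each $G_{w_i}$ is compact. The group $K=\langle G_v,G_{w_1},\dots,G_{w_r}\rangle$ contains $G_{w'}$ for all $w'\in\mathrm{nb}(v)$, so $Kv$ contains all type-1 vertices at distance $2$ from $v$. Translating by $K$ and using connectedness, $Kv$ is the set of all type-1 vertices. As $K\ge G_v$, we get $K=G$. So $G\in\mathscr S$.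

**Step 7: $H$ acts on the tree.** We let $\rho(h)$ act everywhere at once. Fix a type-1 vertex $v_0$. There is a unique type-preserving automorphism $\tilde h$ of $\mathbb T$ fixing $v_0$, with local action $\rho(h)$ at all type-1 vertices and $1$ at all type-2 vertices. Build it outward; we only need the colors to fit.

- At a type-1 vertex $u\ne v_0$, the predecessor $u^-$ is a type-2 vertex whose own predecessor has local action $\rho(h)$. So $c(\tilde hu^-)=\rho(h)c(u^-)$, as required by the local action $\rho(h)$ at $u$.
- At a type-2 vertex $u$, the predecessor $u^-$ is $v_0=\tilde hv_0$ or has a type-2 predecessor with local action $1$. So $c(\tilde hu^-)=c(u^-)$.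

By uniqueness $h\mapsto\tilde h$ is a homomorphism. Since $\rho(h)$ normalizes $Q$, we have $\tilde hG\tilde h^{-1}=G$. Put $\psi(h)(g)=\tilde hg\tilde h^{-1}$, a topological automorphism of $G$.

**Step 8: $\psi$ is continuous.** If $\rho(h)$ fixes the finitely many $\Omega$-colors on the path from $v_0$ to a given vertex, then $\tilde h$ fixes that path, vertex by vertex. As $\rho$ is continuous, each vertex is fixed by $\tilde h$ for all $h$ in a neighborhood of $1$. Let $C\subseteq G$ be compact and let $V$ be an identity neighborhood of $G$ containing the pointwise stabilizer of a finite set $B$. Then $B'=C^{-1}B$ is finite. If $\tilde h$ fixes $B\cup B'$ pointwise, then for $x\in C$, $b\in B$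
$$\tilde hx\tilde h^{-1}x^{-1}b=\tilde hx(x^{-1}b)=\tilde hb=b,$$
so $\psi(h)(x)x^{-1}\in V$, and the same holds for $h^{-1}$. So the homomorphism $\psi$ is continuous at $1$, hence continuous.

**Step 9: $\psi$ is faithful and outer.** Suppose $\psi(h)$ is conjugation by $g\in G$ ($g=1$ is allowed). Then $z=g^{-1}\tilde h$ centralizes $G$. For $v$ of type 1, $zv$ is fixed by $zG_vz^{-1}=G_v$, so $zv=v$ by (1.2). A type-2 vertex is determined by two of its neighbors, so $z=1$ and $\tilde h=g\in G$. Hence $\rho(h)=\sigma(\tilde h,v_0)\in Q$, and $h=1$. $\square$

*Proof of Proposition 1.1.* Let $\Omega=Y^H$, the finite set of functions $\omega:H\to Y$. Let $Q=N^H$ act coordinatewise, and put $(\rho(h)\omega)(x)=\omega(h^{-1}x)$. The group $Q$ is transitive on $\Omega$ and $|\Omega|\ge3$, so (Q3) and (Q4) hold. The stabilizer of $\omega$ is $\prod_xN_{\omega(x)}$, a $p$-group. These stabilizers contain each $N_y$ in each coordinate, so they generate $N^H$. Since $\rho(h)$ permutes coordinates, it normalizes $Q$. Suppose $h\ne1$ and $\rho(h)=(n_x)_x\in Q$. Then $\omega(h^{-1})=n_1\omega(1)$ for all $\omega$. But $h^{-1}\neq 1$, so changing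 $\omega$ at $h^{-1}$ alone changes only the left side, a contradiction. Apply Proposition 1.3 with $\pi=\{p\}$. $\square$

## 2. Elementary groups, and the group $\mathrm{PSL}_2(\mathbf Q_p)$

What changes when $H$ is infinite, and in particular non-discrete? Here is the precise question, from P.-E. Caprace, C. D. Reid and P. Wesolek, "Approximating simple locally compact groups by their dense locally compact subgroups", arXiv:1706.07317 (2017). It is posed there as an open question, an analogue of the Schreier Conjecture for $\mathscr S$.

**Definition.** *Elementary groups* (in the sense of Wesolek) form the smallest class $\mathscr E$ of s.c. t.d.l.c. groups such that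

- (a) $\mathscr E$ contains all s.c. profinite groups and all countable discrete groups;
- (b) if $N$ is a closed normal subgroup of an s.c. t.d.l.c. group $G$ with $N,G/N\in\mathscr E$, then $G\in\mathscr E$;
- (c) if $G=\bigcup_{i\in\mathbf N}O_i$ is an s.c. t.d.l.c. group with $O_0\le O_1\le\cdots$ open subgroups in $\mathscr E$, then $G\in\mathscr E$.

A t.d.l.c. group $H$ is *regionally elementary* if every compactly generated open subgroup $O\le H$ has a compact normal subgroup $K$ such that $O/K$ is s.c. and belongs to $\mathscr E$.

For example $\mathbf Q_p=\bigcup_ip^{-i}\mathbf Z_p$ is elementary by (a) and (c). A compact t.d.l.c. group is regionally elementary: an open subgroup $O$ is compact, and $K=O$ works. A discrete group is regionally elementary: a finitely generated $O$ is countable, and $K=1$ works. So Proposition 1.1 only produces regionally elementary $H$.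

**Question.** Let $H$ be a t.d.l.c. group that acts faithfully and continuously by outer automorphisms on some $G\in\mathscr S$. Must $H$ be regionally elementary?

The answer is no. For every prime $p$ there is an abstractly simple, locally pro-$p$ group $G\in\mathscr S$ on which $\mathrm{PSL}_2(\mathbf Q_p)$ acts faithfully and continuously by outer automorphisms. The statements are as follows.

**Theorem A.** Let $\pi$ be a finite non-empty set of primes and $H$ an s.c. t.d.l.c. group with an open subgroup that is prosolvable and pro-$\pi$. Then there are an abstractly simple, locally pro-$\pi$ group $G\in\mathscr S$ and a continuous injective homomorphism $\psi:H\to\mathrm{Aut}(G)$ with $\psi(H)\cap\mathrm{Inn}(G)=\{1\}$.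

**Corollary B.** $H=\mathrm{PSL}_2(\mathbf Q_p)$ satisfies the hypothesis of Theorem A with $\pi=\{p\}$, lies in $\mathscr S$, and is not regionally elementary.

**Theorem C.**

1. If a t.d.l.c. group $H$ acts continuously and faithfully by automorphisms on some $G\in\mathscr S$, then $H$ is locally pro-$\pi$ for some finite set of primes $\pi$. Hence an s.c. t.d.l.c. group with an open prosolvable subgroup acts faithfully and continuously by outer automorphisms on some $G\in\mathscr S$ if and only if it is locally pro-$\pi$ for some finite $\pi$.
2. An s.c. locally compact group $H$ acts faithfully and continuously by outer automorphisms on some locally pro-$p$ group $G\in\mathscr S$ if and only if $H$ is locally pro-$p$.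

For $H$ without open prosolvable subgroups, nothing is claimed beyond the first assertion of (1). Theorem C(2) uses the following known result: if $G\in\mathscr S$ is locally pro-$p$, then any locally compact group acting continuously and faithfully on $G$ by topological group automorphisms is locally pro-$p$.

*Proof of Corollary B.* The point is that a group in $\mathscr S$ cannot be assembled from profinite and discrete pieces. Let $S\in\mathscr S$, and let $\mathscr X$ be the class of s.c. t.d.l.c. groups $E$ such that every continuous homomorphism $\varphi:S\to E$ is trivial. We show that $\mathscr X$ has properties (a), (b), (c).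

- If $E$ is discrete, $\ker\varphi$ is open and normal, and it is not trivial since $S$ is non-discrete. It is closed, so it is $S$. If $E$ is profinite and $O\trianglelefteq E$ is open, then $S\to E/O$ is trivial by the discrete case, so $\varphi(S)\subseteq\bigcap O=1$.
- If $N,E/N\in\mathscr X$, then $S\to E/N$ is trivial, so $\varphi(S)\le N$, so $\varphi$ is trivial.
- If $E=\bigcup O_i$ as in (c) and $S=\langle C\rangle$ with $C$ compact, then $\varphi(C)\subseteq O_i$ for some $i$. So $\varphi(S)\le O_i$ and $\varphi$ is trivial.

Hence $\mathscr E\subseteq\mathscr X$. Now $H=\mathrm{PSL}_2(\mathbf Q_p)$ is s.c., non-discrete, non-compact and simple as an abstract group. It is generated by the compact image of $\mathrm{SL}_2(\mathbf Z_p)$ and the image of $\mathrm{diag}(p,p^{-1})$. So $H\in\mathscr S$. The image of $\ker(\mathrm{SL}_2(\mathbf Z_p)\to\mathrm{SL}_2(\mathbf F_p))$ is open and pro-$p$, hence also prosolvable. With $S=H$, the identity map shows $H\notin\mathscr X$, so $H\notin\mathscr E$. A compact normal subgroup of $H$ is trivial, because $H$ is simple and not compact. Taking $O=H$, we see that $H$ is not regionally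 elementary. $\square$

## 3. What the tree construction demands of an infinite group

By Proposition 1.3 we must find $(\Omega,Q,\rho)$ for the given $H$. Let us first copy the finite case.

### A product of copies of $N$, and its orbits

For $H$ as in Theorem A, let $I$ be a countably infinite set on which $H$ acts faithfully with open stabilizers; for $\mathrm{PSL}_2(\mathbf Q_p)$ we may take $I=H/V_0$ with $V_0$ compact open. Let $\Omega=I\times Y$, let $Q=N^I$ act by $n(i,y)=(i,n_iy)$, and let $\rho(h)(i,y)=(hi,y)$. Then $Q$ is compact and has no fixed point. It is generated by its point stabilizers: $Q_{(i,y)}$ contains all coordinates except the $i$-th, so two stabilizers with different $i$ suffice. It is pro-$\pi$ if $\pi$ contains the primes dividing $|N|$. It is normalized by $\rho(H)$, and $\rho(h)\in Q$ only for $h=1$. The only failure is that $Q$ has infinitely many orbits.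

The failure is fatal: the group $G$ of Step 1 is then not compactly generated. Suppose $G=\langle C\rangle$ with $C=C^{-1}$ compact, and let $v$ be a vertex. Then $Cv$ is finite, and $v$ and $Cv$ span a finite subtree $T_0$. The union of all $gT_0$ is connected, because $gT_0$ and $gcT_0$ share the vertex $gcv$ for $c\in C$. So it is an invariant subtree. The minimality argument in Step 5 did not use (Q4), so this subtree is $\mathbb T$, and $G$ has finitely many orbits of vertices. But for type-2 vertices $w$ the $Q$-orbit of $c(w)$ is constant on $G$-orbits, since $c(gw)=\sigma(g,v)c(w)$ for $v\in\mathrm{nb}(w)$. There are infinitely many $Q$-orbits, a contradiction.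

We could make $Q$ larger by adding $\rho(H)$. Then there are few orbits, but $\rho(H)\le Q$ and nothing is outer. We need a different compactly generated group that moves points around as widely as $H$ does, is normalized by $H$, and does not contain $H$.

Nor can $Q$ be a finitely generated discrete group, if $H\in\mathscr S$. Indeed, for each $q$ in a finite generating set, $\{h:\rho(h)q\rho(h)^{-1}=q\}$ is open. So the kernel of the conjugation action of $H$ on $Q$ is open and normal, hence all of $H$. Thus $\rho(H)$ centralizes $Q$ and permutes the finitely many $Q$-orbits. The stabilizers in this action are open, so the kernel of this action is open and normal, hence all of $H$. On an orbit $Q\omega$, an element of the open subgroup $H_\omega$ satisfies $\rho(h)q\omega=q\rho(h)\omega=q\omega$, so $H_\omega$ acts trivially on $Q\omega$. The kernel of $H$ on $Q\omega$ is closed, normal and non-trivial, hence $H$. So $\rho$ is trivial, contradicting that $\rho(h)\in Q$ only for $h=1$. Compact generation of $Q$ must come from an honest combination of a compact group and a finite set.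

### Removing (Q2)

The groups we shall build are transitive but not generated by point stabilizers. A wreath product repairs this.

**Proposition 3.1.** Let $\pi$ be a set of primes, $p\in\pi$, and $H$ a topological group. Let $\Gamma$ be a countable set with at least two elements and a base point $1$, let $F\le\mathrm{Sym}(\Gamma)$ be closed, and let $h\mapsto\hat h$ be a continuous homomorphism $H\to\mathrm{Sym}(\Gamma)$, such that:

- (F1) $F$ is transitive on $\Gamma$, and the stabilizer $U=F_1$ is compact and pro-$\pi$;
- (F2) $F$ is compactly generated, and $F/([F,F]\langle\!\langle U\rangle\!\rangle)$ is finite, where $\langle\!\langle U\rangle\!\rangle$ is the normal closure of $U$;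
- (F3) $\hat hF\hat h^{-1}=F$ for all $h$, and $\hat h\in F$ only for $h=1$.

Then there are $\Omega,Q,\rho$ satisfying all hypotheses of Proposition 1.3.

*Proof.*

**Step 1: the group $R$.** Let $\Omega=\Gamma^p$, $\tau(\omega_1,\dots,\omega_p)=(\omega_p,\omega_1,\dots,\omega_{p-1})$, and let $R=F^p\rtimes\langle\tau\rangle$ act on $\Omega$. The action is faithful: as $|\Gamma|\ge2$, an element $(f_i)\tau^j$ with $\tau^j\ne1$ has a first coordinate that depends on some $\omega_i$ with $i\ne1$, so it is not the identity, and if $\tau^j=1$ all $f_i$ must be trivial. $R$ is transitive, and the stabilizer of $(1,\dots,1)$ is $U^p\rtimes\langle\tau\rangle$, which is compact and pro-$\pi$ in the product topology because $p\in\pi$. Its map to $\mathrm{Sym}(\Omega)$ is continuous and injective, so it is a homeomorphism onto a compact image. Hence, in the permutation topology, $R$ has compact open point stabilizers. So it is locally compact, hence closed in $\mathrm{Sym}(\Omega)$. On the open subgroup $U^p\rtimes\langle\tau\rangle$ the permutation and product topologies agree, so they agree on $R$. As $F$ is compactly generated, so is $R$.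

**Step 2: the group $Q$.** Let $Q\trianglelefteq R$ be the subgroup generated by all point stabilizers $R_\omega$. It is open, $Q_\omega=R_\omega$, and (Q1) and (Q2) hold because all $R_\omega$ are conjugate in $R$. We show $[R:Q]<\infty$, which is what the wreath product is for. We have $\tau\in R_{(1,\dots,1)}\subseteq Q$. Since $Q$ is normal, it contains
$$(f,1,\dots,1)\,\tau\,(f,1,\dots,1)^{-1}\tau^{-1}=(f,f^{-1},1,\dots,1)\qquad(f\in F)$$
and its $\tau$-conjugates. In the first two coordinates,
$$(f,f^{-1})(g,g^{-1})((fg)^{-1},fg)=(1,f^{-1}g^{-1}fg),$$
so $Q$ contains $[F,F]$ in each coordinate. It contains $U$ in each coordinate, hence also $\langle\!\langle U\rangle\!\rangle$, by conjugating with elements of $F^p$. Put $F_0=[F,F]\langle\!\langle U\rangle\!\rangle$. Then $Q\supseteq F_0^p$, and in the abelian group $(F/F_0)^p$ the elements $(f,f^{-1},1,\dots)$ and their shifts generate all tuples with product $1$. So $Q$ contains $\tau$ and all $(f_i)$ with $\prod f_i\in F_0$, and $[R:Q]\le|F/F_0|<\infty$.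

**Step 3: the remaining conditions.** $Q$ is open in $R$, so closed in $R$ and in $\mathrm{Sym}(\Omega)$. As a closed subgroup of finite index in $R$ it is compactly generated. It has finitely many orbits because $R$ is transitive. It has no fixed point: $(f,f^{-1},1,\dots,1)\in Q$, and $F$ is transitive on $\Gamma$ with $|\Gamma|\ge2$.

Let $\rho(h)$ act as $\hat h$ on every coordinate. Then $\rho$ is continuous, $\rho(h)$ normalizes $F^p$ and commutes with $\tau$, so it normalizes $R$. It permutes the groups $R_\omega$ by conjugation, so it normalizes $Q$. If $\rho(h)\in Q\le R$, then $(\hat h,\dots,\hat h)$ acts on $\Gamma^p$ as some $(f_1,\dots,f_p)\tau^j$. Then $(f_1^{-1}\hat h,\dots,f_p^{-1}\hat h)=\tau^j$. The left side does not mix coordinates, so $\tau^j=1$ and $\hat h=f_1\in F$. By (F3), $h=1$. $\square$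

So Theorem A follows once we find $\Gamma$, $F$ and $h\mapsto\hat h$ with (F1)–(F3).

## 4. Free products, labels, and a parity count

A transitive permutation group with a large compact stabilizer suggests a Cayley graph. Let $M$ be a finite non-trivial abelian group and $I$ the countably infinite $H$-set of Section 3. Let $\Gamma$ be the free product of copies of $\mathbf Z/2$ with generators $x\in I\times M$. Its Cayley graph is a tree in which the edges at each vertex are named by $I\times M$. Call $i$ the *label* of $(i,\lambda)$. Let $A=M^I$ act on $I\times M$ by $k(i,\lambda)=(i,\lambda+k_i)$, and let $F$ be the group of all automorphisms $g$ of the tree with $g(sx)=g(s)\,\sigma(x)$ for all $x$, where $\sigma=\sigma(g,s)\in A$ for every $s\in\Gamma$. Left multiplications lie in $F$, so $F$ is transitive. The group $H$ acts by $\hat h(x_1\cdots x_n)=(hx_1)\cdots(hx_n)$ with $h(i,\lambda)=(hi,\lambda)$. It normalizes $F$ and meets it trivially, because elements of $F$ preserve labels of edges.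

Exactly that last property ruins compact generation. For a label $i$ and $g\in F$ let $n_i(g)\in\mathbf Z/2$ be the parity of the number of edges with label $i$ on the path from $1$ to $g(1)$. The path from $g(1)$ to $gg'(1)$ is the $g$-image of the path from $1$ to $g'(1)$ and has the same labels. Modulo $2$, backtracking does not matter, so $n_i(gg')=n_i(g)+n_i(g')$. The $n_i$ vanish on $U=F_1$. Together they map $F$ onto the infinite discrete group $\bigoplus_I\mathbf Z/2$, since left multiplication by $(i,\lambda)$ goes to the $i$-th basis vector. So $F$ is not compactly generated, and the quotient in (F2) is infinite.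

To destroy the count we need relations that conjugate a generator of one label into a generator of another label,
$$x\,y\,x=y^x,$$
while $F$ must still preserve labels so that it does not swallow $H$. Two problems appear at once.

First, how can a finite set together with a label-preserving compact group produce infinitely many labels? The device is addition in $M$. At a place $u$ take generators $d(\lambda)$ and $a(\mu)$ with $\lambda,\mu\in M$, and generators $b_c$, $c\in M$, with
$$d(\lambda)\,a(\mu)\,d(\lambda)=b_{\lambda+\mu}.\tag{4.1}$$
Let $k\in M$ act by $d(\lambda)\mapsto d(\lambda+k)$, $a(\mu)\mapsto a(\mu-k)$, $b_c\mapsto b_c$. This respects (4.1). The compact group conjugates $a(0)$ to every $a(c)$, and then $d(0)$ conjugates $a(c)$ to $b_c$. So all $|M|$ labels $b_c$ have been reached from $d(0)$ and $a(0)$, although the compact group fixes every $b_c$. For $M=\mathbf Z/2$ the relations read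
$$d(0)a(0)d(0)=d(1)a(1)d(1)=b_0,\qquad d(0)a(1)d(0)=d(1)a(0)d(1)=b_1 ,$$
and $k=1$ swaps $d(0)\leftrightarrow d(1)$ and $a(0)\leftrightarrow a(1)$. The opposite signs are essential. If $d$ and $a$ were shifted by independent amounts $k$ and $l$, then (4.1) would force $b_c\mapsto b_{c+k+l}$, and the labels would be preserved only for $k+l=0$. An element $h\in H$ that is supposed to move the label $b_c$ to $b_{c+m}$ can now do so by $a(\mu)\mapsto a(\mu+m)$. So $H$ should act on the labels through a tree of digits in $M$; this is why $H$ needs an open subgroup that is prosolvable and pro-$\pi$ with $\pi$ finite.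

Second, relations create squares in the Cayley complex. In a tree we may choose local actions freely as we move outward, but around a square the choices must be consistent. Sections 6 and 7 handle this.

From now on fix $\pi$ and $H$ as in Theorem A. Let $V_0\le H$ be a compact open prosolvable pro-$\pi$ subgroup, $P=\prod_{q\in\pi}q$ and $M=\mathbf Z/P\mathbf Z$.

## 5. A digit system for $H$

**Step 1: a chain of subgroups.** We cut $V_0$ into steps of prime index, each of which becomes a digit. Choose open subgroups $V_0\ge V_1\ge\cdots$ with $V_{n+1}\trianglelefteq V_n$, $|V_n/V_{n+1}|\in\pi\cup\{1\}$ and $\bigcap V_n=1$: take a descending chain of open normal subgroups of $V_0$ with trivial intersection and refine it, which is possible because the quotients of $V_0$ are finite solvable $\pi$-groups. By compactness the $V_n$ form a base of identity neighborhoods. As $V_n/V_{n+1}$ is trivial or cyclic of order $q\in\pi$, there are homomorphisms $\chi_n:V_n\to M$ with kernel $V_{n+1}$.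

**Step 2: nodes.** We build $H$-sets $\mathcal V_0,\mathcal V_1,\dots$ in which the stabilizers shrink along the chain. Put $\mathcal V_0=H/V_0$ and $r_0=V_0\in\mathcal V_0$. Suppose inductively that $\mathcal V_n$ is an $H$-set in which every orbit has a chosen base point $v^*$ lying over $r_0$ (that is, $r_0$ is obtained from $v^*$ by dropping digits) with stabilizer exactly $V_n$. For $u$ in the orbit of $v^*$ pick $h_u$ with $h_uv^*=u$ and $h_{v^*}=1$. The element $h_{hu}^{-1}hh_u$ fixes $v^*$, so we may put
$$m(h,u)=\chi_n(h_{hu}^{-1}hh_u)\in M.$$
Writing $h_{ghu}^{-1}ghh_u=(h_{ghu}^{-1}gh_{hu})(h_{hu}^{-1}hh_u)$ we get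
$$m(gh,u)=m(g,hu)+m(h,u).\tag{5.1}$$
So $\mathcal V_{n+1}=\mathcal V_n\times M$ is an $H$-set under
$$h(u,c)=(hu,\ c+m(h,u)).\tag{5.2}$$
The stabilizer of $(v^*,c)$ is $\{h\in V_n:\chi_n(h)=0\}=V_{n+1}$. Every orbit of $\mathcal V_{n+1}$ meets $\{v^*\}\times M$ for some base point $v^*$ (apply $h_u^{-1}$ to $(u,c)$), so we can choose base points there, and the induction continues.

Let $\mathcal V=\bigsqcup_n\mathcal V_n$, a countably infinite set, since $H/V_0$ is countable and $|M|\ge2$. The elements of $\mathcal V_n$ have *level* $n$. For $v=(u,c)$ write $v^-=u$, the *parent*; then $(hv)^-=hv^-$. All stabilizers are conjugates of the $V_n$, hence open. $H$ acts faithfully on $\mathcal V$, since $\bigcap V_n=1$. Finally, $h\mapsto m(h,v)$ is locally constant, because $h(v,0)=(hv,m(h,v))$ and stabilizers are open.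

*Example.* Let $H=\mathbf Q_p$, $\pi=\{p\}$, $V_n=p^n\mathbf Z_p$ and $\chi_n(p^nz)=z\bmod p$. Over $r_0=\mathbf Z_p$ the level-1 nodes are $(r_0,c)$, and $h\in\mathbf Z_p$ acts by $c\mapsto c+h\bmod p$. With base point $(r_0,0)$ and $h_{(r_0,c)}=c\in\{0,\dots,p-1\}$ we get $m(h,(r_0,c))=\frac{h+c-c'}p\bmod p$, where $c'\in\{0,\dots,p-1\}$ and $c'\equiv c+h\bmod p$: the second digit of $h$ plus the carry. The $p^n$ nodes of level $n$ over $r_0$ form one $\mathbf Z_p$-orbit, with stabilizer $p^n\mathbf Z_p$.

**Step 3: jumps.** The descendants of $r_0$ do not exhaust $\mathcal V$. We add a way back to level $0$ that reaches all of $H/V_0$ and is $H$-equivariant. Let $(t_k)$ be representatives of the countable set $H/V_0$. Choose distinct levels $n_k\ge1$ with $V_{n_k}\subseteq t_kV_0t_k^{-1}$, which is possible because the $V_n$ form a neighborhood base. For each base point $v^*\in\mathcal V_{n_k}$ put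
$$J(hv^*)=ht_kV_0\in\mathcal V_0.$$
This is well defined, since the stabilizer $V_{n_k}$ of $v^*$ fixes $t_kV_0$, and it is $H$-equivariant. Let $\mathcal V_J=\bigcup_k\mathcal V_{n_k}$, the domain of $J$.

**Lemma 5.1.** The smallest subset of $\mathcal V$ that contains $r_0$ and is closed under $u\mapsto(u,c)$ $(c\in M)$ and under $J$ (on $\mathcal V_J$) is $\mathcal V$.

*Proof.* It contains all descendants of $r_0$, in particular the base points $v^*\in\mathcal V_{n_k}$. Hence it contains all $J(v^*)=t_kV_0$, which is all of $\mathcal V_0$, and hence all descendants of elements of $\mathcal V_0$. $\square$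

## 6. Conjugation moves and a square complex

### The graph $L$

The generators of our group will be the elements of the following set $V(L)$:

- $d_v(\lambda)$ and $a_v(\mu)$ for $v\in\mathcal V$ and $\lambda,\mu\in M$;
- $b^0_v,b^1_v,b^2_v$ for $v$ of level at least $1$;
- $b^3_v,b^4_v$ for $v\in\mathcal V_J$;
- $\theta_1,\theta_2,\theta_3,\theta_4$.

The *labels* are $d_v,a_v,b^i_v,\theta_i$ (forget $\lambda,\mu$), and the *types* are $d,a,b^i,\theta_i$. The *moves* are, for all $\lambda,\mu\in M$ and all $u,v$ for which the symbols are defined:

1. $d_u(\lambda)$ exchanges $a_u(\mu)\leftrightarrow b^0_{(u,\lambda+\mu)}$;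
2. $b^1_v$ exchanges $d_{v^-}(\lambda)\leftrightarrow d_v(\lambda)$;
3. $b^2_v$ exchanges $a_{v^-}(\mu)\leftrightarrow a_v(\mu)$;
4. $b^3_v$ exchanges $d_v(\lambda)\leftrightarrow d_{J(v)}(\lambda)$;
5. $b^4_v$ exchanges $a_v(\mu)\leftrightarrow a_{J(v)}(\mu)$;
6. $\theta_i$ exchanges $b^0_v\leftrightarrow b^i_v$.

Move 1 is the addition trick (4.1). It produces elements $b^0_v$ for the children $v$ of $u$. Move 6 turns $b^0_v$ into $b^1_v,\dots,b^4_v$, which carry the symbols $d$ and $a$ from the parent to the child, or along a jump.

If $x$ exchanges $y\leftrightarrow y'$, we say that *$x$ moves $y$* and write $y^x=y'$. Then $x$ moves $y^x$, $(y^x)^x=y$ and $y^x\ne y$ (for moves 4 and 5, note that $J(v)$ has level $0$ and $v$ has level at least $1$). Join $x$ and $y$ by an edge of $L$ if one of them moves the other. The pairs of adjacent types are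
$$d\text{–}a,\quad d\text{–}b^0,\quad d\text{–}b^1,\quad d\text{–}b^3,\quad a\text{–}b^2,\quad a\text{–}b^4,\quad \theta_i\text{–}b^0,\quad\theta_i\text{–}b^i .$$
In each adjacent pair exactly one element moves the other, and the two types determine which one: $d$ moves $a$ and $b^0$; $b^1,b^3$ move $d$; $b^2,b^4$ move $a$; $\theta_i$ moves $b^0,b^i$. No type is joined to itself. There is no triangle of types: the neighbors $a,b^0,b^1,b^3$ of $d$ are pairwise non-adjacent, and so are the neighbors $d,b^2,b^4$ of $a$, the neighbors $d,\theta_1,\dots,\theta_4$ of $b^0$, and the neighbors $b^0,b^i$ of $\theta_i$. Hence $L$ is a simple triangle-free graph.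

Write $\mathrm{nb}(x)$ for the set of neighbors of $x$ in $L$. For $y\in\mathrm{nb}(x)$ put
$$\Phi_x(y)=\begin{cases}y^x&\text{if }x\text{ moves }y,\\ y&\text{if }y\text{ moves }x.\end{cases}$$
So $\Phi_x$ is an involution of $\mathrm{nb}(x)$. For adjacent $x,y$,
$$\Phi_{\Phi_x(y)}(x)=\Phi_y(x).\tag{6.1}$$
Indeed, if $x$ moves $y$, then $x$ also moves $y^x$ and both sides are $x$. If $y$ moves $x$, then $\Phi_x(y)=y$.

### The group $\Gamma$ and the complex $X$

Let
$$\Gamma=\langle V(L)\mid x^2=1,\ \ xyx=y^x\ (x\text{ moves }y)\rangle.$$
All relators have even length, so there is a homomorphism $\Gamma\to\mathbf Z/2$ sending every generator to $1$. In particular every generator is non-trivial in $\Gamma$. As generators are their own inverses, $\Gamma$ is also the monoid presented by $xx=1$ and $xyxy^x=1$ ($x$ moves $y$). Hence: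
$$\begin{gathered}\text{two words in }V(L)\text{ are equal in }\Gamma\text{ iff a chain of insertions and deletions}\\ \text{of subwords }xx\text{ and }x\,y\,x\,y^x\ (x\text{ moves }y)\text{ connects them.}\end{gathered}\tag{6.2}$$

**Step 1: the complex.** We attach squares to the Cayley graph so that the link of every vertex is $L$. (The link of a vertex has one vertex for each edge at it and one edge for each corner of a square at it. In the square grid of the plane it is a 4-cycle.) The vertex set is $\Gamma$. The edges are the classes $\{(g,x),(gx,x)\}$ with $g\in\Gamma$, $x\in V(L)$, joining $g$ to $gx$; so the edges at $g$ correspond to the elements of $V(L)$. A *corner* is a pair $(g,\{x,y\})$ with $x,y$ adjacent in $L$; say $x$ moves $y$. Put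
$$\epsilon_1(g,\{x,y\})=(gx,\{x,y^x\}),\qquad\epsilon_2(g,\{x,y\})=(gy,\{x,y\}).$$
These are involutions, and they commute because $yx=xy^x$ in $\Gamma$. The maps $\epsilon_1$ and $\epsilon_1\epsilon_2$ have no fixed points since $y^x\ne y$, and $\epsilon_2$ has none since $y\ne1$ in $\Gamma$. So every orbit of $\langle\epsilon_1,\epsilon_2\rangle$ has four elements. For each orbit attach a square with vertices
$$g,\quad gx,\quad gxy^x=gyx,\quad gy$$
along the edges $x,y^x,x,y$. Call it the square at $g$ spanned by $x,y$. Every corner lies in exactly one square, so the link of every vertex is $L$. For all adjacent $x,y$, whichever of them moves the other: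
$$\text{the square at }g\text{ spanned by }x,y\text{ has at the vertex }gx\text{ the two edges }x\text{ and }\Phi_x(y).\tag{6.3}$$
If $x$ moves $y$ this is the corner $\epsilon_1(g,\{x,y\})$. If $y$ moves $x$ it is $\epsilon_2$ with the roles exchanged, and $\Phi_x(y)=y$.

**Step 2: $X$ is CAT(0).** This makes the geometry of $X$ rigid enough to control how one vertex is reached from $1$ in different ways. $X$ is connected. It is simply connected by (6.2): an edge loop at $g$ reads a word that is trivial in $\Gamma$, words $xx$ are backtracks, and the word $xyxy^x$ read from $g$ is the boundary of the square at $g$ spanned by $x,y^x$. All cells are unit squares and unit edges, and the links are simple graphs without cycles of length less than $4$, with edges of length $90^\circ$. By Bridson–Haefliger, *Metric spaces of non-positive curvature*, I.7.50, II.5.4 and II.5.6, $X$ is a complete CAT(0) space. We use these textbook facts about CAT(0) spaces: geodesics are unique, local geodesics are geodesics, and the angle sum of a geodesic triangle is at most $180^\circ$. Cutting along a diagonal, the angle sum of a geodesic quadrilateral is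 at most $360^\circ$. The angle between two distinct edges at a vertex is $90^\circ$ if they are adjacent in $L$, and $180^\circ$ otherwise, since then their distance in the link is at least $180^\circ$.

Each edge is a local geodesic, hence the geodesic between its ends. So there are no multiple edges, and distinct $x,y\in V(L)$ satisfy $gx\ne gy$. It follows that the four vertices of a square are distinct: adjacent ones differ by parity, and opposite ones are joined to a common vertex by distinct edges. Two distinct squares meet in a common vertex, in a common edge, or not at all. Indeed, if they shared two opposite vertices, then both diagonals would be the geodesic between these vertices, although interiors of distinct squares are disjoint. If they shared two adjacent edges, they would share a corner. So $X$ is a CAT(0) cube complex, and its 1-skeleton is a *median graph* (Gerasimov; Roller; Chepoi, *Adv. Appl. Math.* 24 (2000), Thm 6.1): any three vertices have a unique median, that is, a vertex lying on geodesics of the graph between each two of them. In a tree, the median is the center of the tripod.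

**Lemma 6.1.** If $s,p',z,r$ are distinct vertices and cyclically consecutive ones are joined by edges, then they are the vertices of a square of $X$.

*Proof.* At each of the four vertices the two edges are distinct, so each angle is at least $90^\circ$. The sum is at most $360^\circ$, so all four are $90^\circ$. Hence the edges at $s$ to $p'$ and $r$ are adjacent in $L$ and span a square. Let $z'$ be its fourth vertex, and suppose $z'\ne z$. At $p'$ the edges to $z$ and to $z'$ are distinct, and both are adjacent in $L$ to the edge to $s$. As $L$ has no triangles they are not adjacent, so their angle is $180^\circ$, and the path $z,p',z'$ is a local geodesic. Hence it is the geodesic from $z$ to $z'$. In the same way $z,r,z'$ is the geodesic from $z$ to $z'$. Comparing midpoints gives $p'=r$, a contradiction. $\square$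

So automorphisms of the 1-skeleton and automorphisms of $X$ are the same thing.

**Step 3: descending edges.** We shall construct automorphisms of $X$ outward from $1$ and must know how many constraints meet at a vertex. Let $|s|$ be the distance from $1$ to $s$ in the 1-skeleton. By parity, $|sx|=|s|\pm1$ for $x\in V(L)$. The edge $x$ at $s$ is *descending* if $|sx|=|s|-1$.

**Lemma 6.2.** Each $s\ne1$ has one or two descending edges. If $x\ne y$ are descending at $s$, then they are adjacent in $L$, and the fourth vertex $z$ of the square at $s$ they span satisfies $|z|=|s|-2$.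

*Proof.* There is at least one, since $X$ is connected. Let $x\ne y$ be descending. Then $sx\ne sy$, and they are not adjacent because $|sx|=|sy|$, so their distance is $2$. Let $z$ be the median of $1,sx,sy$. It lies on geodesics from $1$ to $sx$ and from $1$ to $sy$, so it has equal distances to $sx$ and $sy$, and these add up to $2$. So $z$ is adjacent to $sx$ and $sy$, and $|z|=|s|-2$. In particular $z\ne s$. By Lemma 6.1, $s,sx,z,sy$ are the vertices of a square, so $x,y$ are adjacent in $L$. Three descending edges would be pairwise adjacent, a triangle in $L$. $\square$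

## 7. Local actions and consistency around a square

### The group acting on $L$

Let $A=\prod_{v\in\mathcal V}M$, a compact group, act on $V(L)$ by
$$k\,d_v(\lambda)=d_v(\lambda+k_v),\qquad k\,a_v(\mu)=a_v(\mu-k_v),$$
and trivially on the $b^i_v$ and $\theta_i$. Let $H$ act by
$$h\,d_v(\lambda)=d_{hv}(\lambda),\quad h\,a_v(\mu)=a_{hv}(\mu+m(h,v)),\quad h\,b^i_v=b^i_{hv},\quad h\,\theta_i=\theta_i.$$
By (5.1) the second formula defines an action. On $d$'s and $a$'s one computes $hkh^{-1}d_{hv}(\lambda)=d_{hv}(\lambda+k_v)$ and $hkh^{-1}a_{hv}(\mu)=a_{hv}(\mu-k_v)$, so
$$(hkh^{-1})_{hv}=k_v,\tag{7.1}$$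
and $A\rtimes H$ acts on $V(L)$. The action is faithful: the action on labels determines $h$, because $H$ is faithful on $\mathcal V$, and then the action on the $d_v(\lambda)$ determines $k$.

Whether $x$ moves $y$ depends only on the labels of $x$ and $y$, and this relation between labels is $H$-invariant, because parents, levels and $J$ are. So $A\rtimes H$ preserves types and the relation "$x$ moves $y$", and acts on $L$ by graph automorphisms. The element $y^x$ itself need not be preserved; for instance $h$ need not commute with move 3. This defect is what we must manage.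

**Definition.** For $\alpha=hk$ and $\alpha'=hk'$ with the same $h\in H$ and $k,k'\in A$, and for $x\in V(L)$, write $\alpha\to_x\alpha'$ if
$$\alpha'x=\alpha x\quad\text{and}\quad\alpha'(\Phi_x(y))=\Phi_{\alpha x}(\alpha y)\ \text{ for all }y\in\mathrm{nb}(x).$$

This relation is symmetric in $\alpha,\alpha'$: replace $y$ by $\Phi_x(y)$ and apply the involution $\Phi_{\alpha x}=\Phi_{\alpha'x}$. Here is where it comes from. For an automorphism $g$ of $X$ and $s\in\Gamma$ define the *local action* $\sigma(g,s)\in\mathrm{Aut}(L)$ by
$$g(sx)=g(s)\cdot\sigma(g,s)(x)\quad(x\in V(L)),\qquad\text{so}\quad\sigma(gg',s)=\sigma(g,g's)\,\sigma(g',s).$$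
Suppose all $\sigma(g,s)$ lie in one coset $hA$. The edge $x$ between $s$ and $sx$ goes to an edge that has the same name from both ends, so $\sigma(g,sx)x=\sigma(g,s)x$. The square at $s$ spanned by $x,y$ has edges $x,\Phi_x(y)$ at $sx$, by (6.3). Its image is the square at $g(s)$ spanned by $\alpha x,\alpha y$ with $\alpha=\sigma(g,s)$, whose edges at $g(sx)$ are $\alpha x,\Phi_{\alpha x}(\alpha y)$. So
$$\sigma(g,s)\to_x\sigma(g,sx)\qquad\text{for all }s\in\Gamma,\ x\in V(L).\tag{7.2}$$

**Lemma 7.1.** $hk\to_xhk'$ holds if and only if $k'$ satisfies the following conditions on the coordinate set $D(x)$, which depends only on the label of $x$. The other coordinates of $k'$ are arbitrary.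

| $x$ | $D(x)$ | condition |
|---|---|---|
| $d_u(\lambda)$; $a_u(\mu)$; $b^0_v$ with $u=v^-$ | $\{u\}$ | $k'_u=k_u$ |
| $b^1_v$ with $u=v^-$; $b^3_v$ with $u=J(v)$ | $\{u,v\}$ | $k'_u=k_v$, $k'_v=k_u$ |
| $b^2_v$ with $u=v^-$; $b^4_v$ with $u=J(v)$ | $\{u,v\}$ | $k'_v=k_u+m(h,v)-m(h,u)$, $k'_u=k_v+m(h,u)-m(h,v)$ |
| $\theta_i$ | $\emptyset$ | none |

*Proof.* Write $\alpha=hk$, $\alpha'=hk'$. If $y\in\mathrm{nb}(x)$ moves $x$, then $\Phi_x(y)=y$ and $\Phi_{\alpha x}(\alpha y)=\alpha y$, so the condition for $y$ is $\alpha'y=\alpha y$. It is automatic if $y$ is a $b$ or a $\theta$, since $\alpha$ and $\alpha'$ act on these as $h$.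

- $x=d_u(\lambda)$. We have $\alpha'x=\alpha x$ iff $k'_u=k_u$; assume this. For $y=a_u(\mu)$ the left side is $\alpha'(b^0_{(u,\lambda+\mu)})=b^0_{h(u,\lambda+\mu)}=b^0_{(hu,\lambda+\mu+m(h,u))}$. On the right, $\alpha x=d_{hu}(\lambda+k_u)$ moves $\alpha y=a_{hu}(\mu-k_u+m(h,u))$ to the same element: the two $k_u$ cancel. For $y=b^0_{(u,c)}$ the left side is $\alpha'(a_u(c-\lambda))=a_{hu}(c-\lambda-k'_u+m(h,u))$, and the right side is $\Phi_{\alpha x}(b^0_{(hu,c+m(h,u))})=a_{hu}(c+m(h,u)-\lambda-k_u)$. They agree. The remaining neighbors are $b^1$'s and $b^3$'s, which move $x$.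
- $x=a_u(\mu)$. All neighbors $d_u(\lambda)$, $b^2$'s, $b^4$'s move $x$. The conditions $\alpha'x=\alpha x$ and $\alpha'd_u(\lambda)=\alpha d_u(\lambda)$ both say $k'_u=k_u$.
- $x=b^0_v$, $u=v^-$. The neighbors $d_u(\lambda)$ and $\theta_i$ move $x$. The condition is $k'_u=k_u$.
- $x=b^1_v$, $u=v^-$. For $y=d_u(\lambda)$, the element $\alpha'd_v(\lambda)=d_{hv}(\lambda+k'_v)$ must equal $\Phi_{b^1_{hv}}(d_{hu}(\lambda+k_u))=d_{hv}(\lambda+k_u)$, that is $k'_v=k_u$. Exchanging $u$ and $v$ gives $k'_u=k_v$. The neighbor $\theta_1$ moves $x$. The case $b^3_v$ is identical, with $J(hv)=hJ(v)$.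
- $x=b^2_v$, $u=v^-$. For $y=a_u(\mu)$, the element $\alpha'a_v(\mu)=a_{hv}(\mu-k'_v+m(h,v))$ must equal $\Phi_{b^2_{hv}}(a_{hu}(\mu-k_u+m(h,u)))=a_{hv}(\mu-k_u+m(h,u))$, that is $k'_v=k_u+m(h,v)-m(h,u)$. Exchanging $u$ and $v$ gives the other condition. The neighbor $\theta_2$ moves $x$. The case $b^4_v$ is identical.
- $x=\theta_i$. The neighbors are $b$'s, on which $\alpha,\alpha'$ act as $h$, and $h(b^{\theta_i})=(hb)^{\theta_i}$. There is no condition. $\square$

Note that $D(hx)=hD(x)$ and $D(kx)=D(x)$ for $h\in H$, $k\in A$. Put $E(x)=\{u\}$ for $x=d_u(\lambda)$ and $x=a_u(\mu)$, and $E(x)=\emptyset$ otherwise. Given $h$, the coordinate of $k$ in $E(x)$ can be read off from $hk\,x$. Then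
$$D(x)\cap D(y)\subseteq E(x)\cup E(y)\qquad\text{for adjacent }x,y.\tag{7.3}$$
Run through the list of adjacent types. For $d_u$–$a_u$ and $d_u$–$b^0_{(u,c)}$ the intersection is $\{u\}=E(d_u(\lambda))$. For $b^1_v$ or $b^3_v$ with a $d_w$ it moves, and for $b^2_v$ or $b^4_v$ with an $a_w$ it moves, the intersection is $\{w\}$, and $w$ lies in $E$ of the $d_w$ or $a_w$. For pairs involving $\theta_i$ it is empty.

For $s\ne1$ let $D(s)$ be the union of the $D(x)$ over the descending edges $x$ at $s$.

### The extension lemma

**Lemma 7.2.** Given $h\in H$, $k\in A$, $\gamma\in\Gamma$ and arbitrary elements $k^\circ(s)_v\in M$ for $s\ne1$, $v\notin D(s)$, there is a unique automorphism $g$ of $X$ with $g(1)=\gamma$, $\sigma(g,1)=hk$, $\sigma(g,s)=hk(s)\in hA$ for all $s$, and $k(s)_v=k^\circ(s)_v$ for $s\ne1$, $v\notin D(s)$.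

*Proof.*

**Step 1: the family of local actions.** We construct $\sigma_s=hk(s)$ with $\sigma_s\to_x\sigma_{sx}$ for all $s,x$. Put $k(1)=k$ and use induction on $|s|$. At $s\neq1$ we impose $\sigma_{sx}\to_x\sigma_s$ for every descending $x$; here $\sigma_{sx}$ is already known. If there is one descending edge $x$, Lemma 7.1 prescribes exactly the coordinates of $k(s)$ in $D(x)=D(s)$, and we take the others from $k^\circ$.

Suppose there are two, $x$ and $y$. Then two prescriptions compete on $D(x)\cap D(y)$, and we must show that they agree there. Let $p'=sx$, $r=sy$, and let $z$ be the fourth vertex of the square, $|z|=|s|-2$ (Lemma 6.2). By (6.3) the edges of the square at $p'$ are $x$ and $y'=\Phi_x(y)$, those at $r$ are $y$ and $x'=\Phi_y(x)$. So $z=p'y'=rx'$, the edges of the square at $z$ are $x'$ and $y'$, and, applying (6.3) from $z$,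
$$x=\Phi_{y'}(x'),\qquad y=\Phi_{x'}(y').$$
Put $\xi=\sigma_zx'$ and $\eta=\sigma_zy'$, which are adjacent. As $y'$ is descending at $p'$ and $x'$ at $r$, the construction gave $\sigma_z\to_{y'}\sigma_{p'}$ and $\sigma_z\to_{x'}\sigma_r$. Hence
$$\sigma_{p'}x=\Phi_\eta(\xi),\quad\sigma_{p'}y'=\eta,\qquad\sigma_ry=\Phi_\xi(\eta),\quad\sigma_rx'=\xi.$$
If $\sigma_s$ satisfies the prescription from $p'$, that is $\sigma_{p'}\to_x\sigma_s$, then, since $y=\Phi_x(y')$,
$$\sigma_sx=\Phi_\eta(\xi),\qquad\sigma_sy=\Phi_{\Phi_\eta(\xi)}(\eta)=\Phi_\xi(\eta)$$
by (6.1). If $\sigma_s$ satisfies the prescription from $r$, that is $\sigma_r\to_y\sigma_s$, then, since $x=\Phi_y(x')$,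
$$\sigma_sy=\Phi_\xi(\eta),\qquad\sigma_sx=\Phi_{\Phi_\xi(\eta)}(\xi)=\Phi_\eta(\xi).$$
So if $hk^{1}$ satisfies the first prescription and $hk^{2}$ the second, they agree on $x$ and on $y$. Therefore $k^{1}$ and $k^{2}$ agree on $E(x)\cup E(y)$, which contains $D(x)\cap D(y)$ by (7.3). Since the first prescription fixes exactly the coordinates in $D(x)$ and the second exactly those in $D(y)$, they can be satisfied simultaneously, and together they determine exactly the coordinates in $D(s)$. Take the others from $k^\circ$.

Every edge of $X$ is descending at one of its ends, and $\to_x$ is symmetric. So there is exactly one family $(\sigma_s)$ in $hA$ with $\sigma_1=hk$, the given free coordinates, and $\sigma_s\to_x\sigma_{sx}$ for all $s,x$.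

**Step 2: the map $g$.** We integrate the local actions along paths. For a word $x_1\cdots x_n$ with prefixes $s_i=x_1\cdots x_i\in\Gamma$ consider
$$\gamma\,\sigma_{s_0}(x_1)\,\sigma_{s_1}(x_2)\cdots\sigma_{s_{n-1}}(x_n)\in\Gamma.$$
We claim that it depends only on $s_n\in\Gamma$. By (6.2) we may check that inserting $xx$ or $x\,b\,x\,b^x$ ($x$ moves $b$) at a prefix $s$ changes nothing. The later prefixes do not change as elements of $\Gamma$, so only the inserted product matters. For $xx$ it is $\sigma_s(x)\sigma_{sx}(x)=\sigma_s(x)^2=1$. For $x\,b\,x\,b^x$ put $\xi=\sigma_sx$ and $\beta=\sigma_s(b^x)$. Elements of $hA$ preserve "moves", so $\xi$ moves $\beta$, and $\xi$ moves $\beta^\xi$. Then: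

- $\sigma_{sx}(b)=\sigma_{sx}(\Phi_x(b^x))=\Phi_\xi(\beta)=\beta^\xi$, and $\sigma_{sx}(x)=\xi$;
- $\sigma_{sxb}(x)=\sigma_{sxb}(\Phi_b(x))=\Phi_{\beta^\xi}(\xi)=\xi$, using $\sigma_{sx}\to_b\sigma_{sxb}$ and $\Phi_b(x)=x$;
- $sxbx=sb^x$, and $\sigma_{sb^x}(b^x)=\sigma_s(b^x)=\beta$.

The inserted product is $\xi\,\beta^\xi\,\xi\,\beta=\beta\beta=1$. So we get a map $g:\Gamma\to\Gamma$ with $g(1)=\gamma$ and $g(sx)=g(s)\sigma_s(x)$. By $\sigma_s\to_x\sigma_{sx}$ and (6.3), $g$ maps the square at $s$ spanned by $x,y$ to the square at $g(s)$ spanned by $\sigma_sx,\sigma_sy$.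

**Step 3: $g$ is bijective.** It is onto because its image is non-empty and closed under passing to neighbors: $g(s)\xi=g(s\,\sigma_s^{-1}(\xi))$. For injectivity we lift words. Since every $\sigma_t$ is bijective, any word $w$ and vertex $s$ determine a unique path from $s$ whose $g$-image reads $w$ from $g(s)$, the *lift* of $w$ at $s$. At any vertex $t$ the lift of $\xi\xi$ is closed, because $\sigma_{tx}(x)=\sigma_t(x)$. The lift at $t$ of $\xi\,\beta\,\xi\,\beta^\xi$ ($\xi$ moves $\beta$) is the boundary of the square at $t$ spanned by $\sigma_t^{-1}(\xi),\sigma_t^{-1}(\beta^\xi)$, because $g$ maps that square to the square at $g(t)$ spanned by $\xi,\beta^\xi$, whose boundary reads $\xi\,\beta\,\xi\,\beta^\xi$. So this lift is closed too. By (6.2), the endpoint of the lift of $w$ at $s$ depends only on the element of $\Gamma$ given by $w$. If $g(s)=g(s')$, the image of a path from $s$ to $s'$ reads a word trivial in $\Gamma$. Its lift at $s$ is that path and ends at $s'$, while the lift of the empty word ends at $s$. So $s'=s$.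

Thus $g$ is bijective on vertices, and then on edges and squares, because the $\sigma_s$ are automorphisms of $L$. So $g$ is an automorphism of $X$ with $\sigma(g,s)=\sigma_s$.

**Step 4: uniqueness.** An automorphism $g$ is determined by $g(1)$ and the family $(\sigma(g,s))_s$. By (7.2) this family satisfies all relations $\to_x$, so by Step 1 it is the one constructed. $\square$

## 8. The group $F$ and the action of $H$ on $\Gamma$

Let
$$F=\{g\in\mathrm{Aut}(X):\ \sigma(g,s)\in A\text{ for all }s\in\Gamma\}\le\mathrm{Sym}(\Gamma),\qquad U=F_1,$$
with the permutation topology. The set $\Gamma$ is countable with at least two elements. We verify (F1)–(F3) of Proposition 3.1.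

**Step 1: $F$ is closed and $U$ is compact.** If $g_i\to g$ in $\mathrm{Sym}(\Gamma)$ with $g_i\in F$, then $g$ is an automorphism of the 1-skeleton, so $g\in\mathrm{Aut}(X)$, and $\sigma(g_i,s)\to\sigma(g,s)$ pointwise on $V(L)$. The image of $A$ in $\mathrm{Sym}(V(L))$ is compact, so $\sigma(g,s)\in A$ and $g\in F$. Elements of $A$ preserve labels, so $F$ preserves the labels of edges, and at most $|M|$ elements of $V(L)$ share a label. So an element of $U$ sends $x_1\cdots x_n$ to some $y_1\cdots y_n$ with $y_i$ of the same label as $x_i$, and $U$ has finite orbits on $\Gamma$. As $U$ is closed, it is compact.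

**Step 2: (F1).** The left multiplications $L_\gamma:s\mapsto\gamma s$ lie in $F$, with all local actions trivial. So $F$ is transitive. To see that $U$ is pro-$\pi$, let $W_n$ be the pointwise stabilizer in $U$ of the ball of radius $n$ around $1$, so $W_0=U$ and $\bigcap W_n=1$. The $W_n$ are closed and normal in $U$. The map $w\mapsto(\sigma(w,s))_{|s|=n}$ is a continuous homomorphism from $W_n$ to a power of $A$, and its kernel is $W_{n+1}$. The group $A$ is a product of copies of $\mathbf Z/P\mathbf Z$, hence pro-$\pi$. Apply Lemma 1.2.

**Step 3: (F2), generation.** We show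
$$F=\langle U,\ L_x:\ x\in\{d_{r_0}(0),\,a_{r_0}(0),\,\theta_1,\theta_2,\theta_3,\theta_4\}\rangle.\tag{8.1}$$
Let $F'$ be the right-hand side and $\mathcal R=\{x\in V(L):L_x\in F'\}$.

First, $\mathcal R$ is a union of labels. Let $x\in\mathcal R$ and $k\in A$. By Lemma 7.2 with $h=1$ and $\gamma=1$ there is $u\in U$ with $\sigma(u,1)=k$. Then $uL_xu^{-1}$ sends $1$ to $u(x)=kx$, so $L_{kx}^{-1}uL_xu^{-1}$ fixes $1$ and lies in $U$. So $L_{kx}\in F'$. As $A$ is transitive on the elements with a given label, the claim follows. We write $d_v\subseteq\mathcal R$ if all $d_v(\lambda)$ lie in $\mathcal R$, and similarly for $a_v$.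

Second, if $x,y\in\mathcal R$ and $x$ moves $y$, then $y^x=xyx\in\mathcal R$.

Let $\mathcal W$ be the set of nodes $v\in\mathcal V$ such that $d_v,a_v\subseteq\mathcal R$ and such that all of $b^0_v,\dots,b^4_v$ that are defined lie in $\mathcal R$. We show that $\mathcal W$ is closed under the operations of Lemma 5.1.

- $r_0\in\mathcal W$: we have $d_{r_0},a_{r_0}\subseteq\mathcal R$ by the first remark, and no $b^i$ is defined at level $0$.
- If $u\in\mathcal W$ and $c\in M$, then $v=(u,c)\in\mathcal W$. Indeed $b^0_v=a_u(c)^{d_u(0)}\in\mathcal R$ by move 1. Conjugating by the $\theta_i\in\mathcal R$ gives all defined $b^i_v\in\mathcal R$. Then moves 2 and 3 by $b^1_v,b^2_v\in\mathcal R$ carry $d_u,a_u\subseteq\mathcal R$ to $d_v,a_v\subseteq\mathcal R$.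
- If $v\in\mathcal W\cap\mathcal V_J$, then $J(v)\in\mathcal W$. Indeed $b^3_v,b^4_v\in\mathcal R$ because $v\in\mathcal W$, so moves 4 and 5 carry $d_v,a_v\subseteq\mathcal R$ to $d_{J(v)},a_{J(v)}\subseteq\mathcal R$. As $J(v)$ has level $0$, no $b^i_{J(v)}$ is defined.

By Lemma 5.1, $\mathcal W=\mathcal V$. So $\mathcal R=V(L)$, and $F'$ contains all $L_\gamma$. Hence $F'$ is transitive on $\Gamma$ and contains $U=F_1$, so $F'=F$. In particular $F$ is compactly generated. The group $F/([F,F]\langle\!\langle U\rangle\!\rangle)$ is abelian and generated by the images of six involutions, so it is finite, of order at most $2^6$. This is (F2).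

(The quotient $F/\langle\!\langle U\rangle\!\rangle$ is indeed non-trivial: the parity of $|g(1)|$ is a homomorphism $F\to\mathbf Z/2$ that vanishes on $U$ but not on $L_x$. This is why Proposition 3.1 was needed.)

**Step 4: the homomorphism $h\mapsto\hat h$.** For $h\in H$ let $\hat h$ be the automorphism from Lemma 7.2 with $\gamma=1$, $k=0$ and all $k^\circ(s)_v=0$. We show $\hat h\hat h'=\widehat{hh'}$ through the uniqueness in that lemma. Both fix $1$ and have local action $hh'$ at $1$. Let $s\ne1$, and write $\sigma(\hat h',s)=h'k'$ and $\sigma(\hat h,\hat h's)=hk$. Then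
$$\sigma(\hat h\hat h',s)=hk\,h'k'=hh'\,(h'^{-1}kh')\,k'=hh'k'',\qquad k''_v=k_{h'v}+k'_v$$
by (7.1). The map $\hat h'$ fixes $1$, so it preserves $|\cdot|$ and maps the descending edges $x$ at $s$ to the descending edges $h'k'x$ at $\hat h's$. Since $D(h'k'x)=h'D(x)$, we get $D(\hat h's)=h'D(s)$. If $v\notin D(s)$, then $k'_v=0$. Moreover $h'v\notin D(\hat h's)$ and $\hat h's\ne1$, so $k_{h'v}=0$. Hence $k''_v=0$ for $v\notin D(s)$, and uniqueness gives the claim.

**Step 5: continuity.** We show that $h\mapsto\hat h\in\mathrm{Sym}(\Gamma)$ is continuous, that is, each $\hat h(s)$ is locally constant in $h$. Write $\sigma(\hat h,s)=hk(s)$. By induction on $|s|$, each coordinate $k(s)_v$ is locally constant in $h$: it is $0$ if $s=1$ or $v\notin D(s)$, and otherwise Lemma 7.1, applied to a descending edge $x$ at $s$ with $v\in D(x)$, expresses it through a coordinate of $k(sx)$ and values $m(h,\cdot)$, which are locally constant. The sets $D(s)$ do not depend on $h$. The group $H$ acts on $V(L)$ with open stabilizers: that of $d_v(\lambda)$ and of $b^i_v$ is $H_v$, that of $a_v(\mu)$ is $\{h\in H_v:m(h,v)=0\}$, and $\theta_i$ is fixed.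 So $\sigma(\hat h,s)(x)=hk(s)x$, which depends on $h$ and on at most one coordinate of $k(s)$, is locally constant in $h$. Hence so is $\hat h(x_1\cdots x_n)=\prod_i\sigma(\hat h,s_{i-1})(x_i)$, where $s_{i-1}=x_1\cdots x_{i-1}$.

**Step 6: (F3).** For $f\in F$ the local actions of $\hat hf\hat h^{-1}$ lie in $hA\cdot A\cdot(hA)^{-1}=hAh^{-1}=A$. So $\hat hF\hat h^{-1}\subseteq F$, with equality by using $h^{-1}$. If $\hat h\in F$, then $h=\sigma(\hat h,1)\in A$ as permutations of $V(L)$. Since $A\rtimes H$ acts faithfully on $V(L)$, $h\in A\cap H=1$.

*Proof of Theorem A.* Steps 1–6 verify the hypotheses of Proposition 3.1 for any $p\in\pi$. Its conclusion provides $(\Omega,Q,\rho)$ as required by Proposition 1.3, which gives $G$ and $\psi$. $\square$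

With Corollary B, this answers the Question: for every prime $p$, the group $\mathrm{PSL}_2(\mathbf Q_p)$, which is not regionally elementary, acts faithfully and continuously by outer automorphisms on an abstractly simple, locally pro-$p$ group $G\in\mathscr S$.

## 9. Finitely many primes: which groups can act

*Proof of Theorem C.* We begin with (1). Let $G\in\mathscr S$ and let $\psi:H\to\mathrm{Aut}(G)$ be continuous and injective, with $H$ a t.d.l.c. group.

**Step 1: a compact open subgroup of $H$ acts on a locally finite graph.** Choose a compact open subgroup $U_0\le G$ and a finite symmetric set $S$ with $G=\langle U_0,S\rangle$. Put $\mathcal U=U_0\cap\bigcap_{s\in S}sU_0s^{-1}$, an identity neighborhood. By continuity of $\psi$ there is a compact open subgroup $V\le H$ with $\psi(h)(x)x^{-1}\in\mathcal U$ for $h\in V$ and $x$ in the compact set $U_0\cup S$. For $x\in U_0$ this gives $\psi(h)(x)\in U_0$; using $h^{-1}$ as well, $\psi(h)U_0=U_0$. For $s\in S$ it gives $\psi(h)(s)\in sU_0s^{-1}s=sU_0$. Consider the graph with vertex set $G/U_0$ and edges joining $gU_0$ to $gusU_0$ for $g\in G$, $u\in U_0$, $s\in S$ (loops may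 be discarded). It is undirected since $S$ is symmetric, connected since $G=\langle U_0,S\rangle$, vertex-transitive under $G$, and locally finite since $U_0sU_0/U_0$ is finite. For $h\in V$ the map $gU_0\mapsto\psi(h)(g)U_0$ is well defined and preserves edges:
$$\psi(h)(gus)U_0=\psi(h)(g)\,\psi(h)(u)\,sU_0\quad\text{with }\psi(h)(u)\in U_0.$$
So $V$ acts on the graph, fixing the vertex $U_0$. The action is continuous: the stabilizer of $gU_0$ in $V$ contains the set of $h\in V$ with $\psi(h)(g)g^{-1}\in gU_0g^{-1}$, which contains an identity neighborhood.

**Step 2: the action of $V$ is faithful.** Suppose $h\in V$ acts trivially. For all $g,g'\in G$,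
$$gg'U_0=\psi(h)(gg')U_0=\psi(h)(g)\,\psi(h)(g')U_0=\psi(h)(g)\,g'U_0.$$
So $g$ and $\psi(h)(g)$ act equally on $G/U_0$. The kernel of $G$ on $G/U_0$ is $\bigcap_ggU_0g^{-1}$, a compact normal subgroup. It is trivial, because $G$ is topologically simple and not compact: $G$ is infinite, and an infinite profinite group has a proper non-trivial open normal subgroup. Hence $\psi(h)(g)=g$ for all $g$, so $\psi(h)=1$ and $h=1$.

**Step 3: the primes.** Let $\delta$ be the valency of the graph and $\pi$ the set of primes at most $\delta$. Let $B_n$ be the pointwise stabilizer in $V$ of the ball of radius $n$ around the vertex $U_0$. These are open normal subgroups of $V=B_0$, and $\bigcap B_n=1$ by Step 2. The group $B_n/B_{n+1}$ embeds in the product, over the vertices at distance $n$, of the symmetric groups on their neighbors, that is, in a product of copies of $\mathrm{Sym}(\delta)$. So $V/B_n$ is a finite $\pi$-group for every $n$, and $V$ is pro-$\pi$. This is the first assertion of (1), and it gives "only if" in the second.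

**Step 4: the converse in (1).** Let $H$ be s.c. with an open prosolvable subgroup, and locally pro-$\pi$ with $\pi$ finite; enlarge $\pi$ to be non-empty if necessary. Intersecting an open prosolvable subgroup, an open pro-$\pi$ subgroup and a compact open subgroup, we obtain an open subgroup that is prosolvable and pro-$\pi$. Theorem A applies.

**Step 5: assertion (2).** "Only if" is the known result recalled in Section 2. For "if", an s.c. locally pro-$p$ group is t.d.l.c., and its open pro-$p$ subgroups are prosolvable because finite $p$-groups are solvable. Theorem A with $\pi=\{p\}$ gives an abstractly simple, locally pro-$p$ group $G\in\mathscr S$ on which $H$ acts faithfully and continuously by outer automorphisms. $\square$
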